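# Semistandard bitableaux and the top-dimensional components of exotic Spaltenstein varieties

## 1. Pairs of flags above the exotic nilpotent cone

We work over $\mathbb C$, and varieties carry reduced structures. Fix $n\ge 1$ and a vector space $V=\mathbb C^{2n}$ with a nondegenerate symplectic form $\langle\cdot,\cdot\rangle$; put $G=\mathrm{Sp}_{2n}=\mathrm{Sp}(V)$. Let
$$\mathcal S(V)=\{x\in\operatorname{End}(V):\langle xu,w\rangle=\langle u,xw\rangle\ \text{for all }u,w\}$$
be the space of self-adjoint endomorphisms, and $\mathcal N(V)$ the set of nilpotent endomorphisms.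

**Definition (exotic nilpotent cone).** $\mathfrak N=V\times(\mathcal N(V)\cap\mathcal S(V))$, with the diagonal action of $G$.

Let $\alpha=(\alpha_1,\dots,\alpha_m)$ be a composition of $n$ with positive parts (we write $\alpha\vDash n$). Put $\check\alpha_i=\alpha_1+\dots+\alpha_i$ and $\check\alpha_{2m-i}=2n-\check\alpha_i$ for $0\le i\le m$. A *flag of type $\alpha$* is a chain
$$0=F_{\check\alpha_0}\subset F_{\check\alpha_1}\subset\dots\subset F_{\check\alpha_{2m}}=V,\qquad \dim F_{\check\alpha_i}=\check\alpha_i,\qquad F_{\check\alpha_i}^\perp=F_{\check\alpha_{2m-i}} .$$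
I abbreviate $F_{(i)}=F_{\check\alpha_i}$. The flags of type $\alpha$ form a homogeneous space $G/P$, where $P$ is the stabilizer of one of them.

**Definition (exotic Spaltenstein variety).** For $(v,x)\in\mathfrak N$, $\mathcal C^\alpha_{(v,x)}$ is the variety of flags of type $\alpha$ such that $v\in F_{(m)}$ and $xF_{(i)}\subset F_{(i-1)}$ for $1\le i\le 2m$.

The object on which the proof turns is the variety of pairs of such flags over a common point of the cone:
$$\mathrm{St}_\alpha=\{(F_\bullet,F'_\bullet,(v,x)):\ F_\bullet,F'_\bullet\in\mathcal C^\alpha_{(v,x)}\}\subset G/P\times G/P\times\mathfrak N .$$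

Here is what it is for. Look at $\mathrm{St}_\alpha$ from its two sides. Over a pair of flags the conditions on $(v,x)$ are linear, so $\mathrm{St}_\alpha$ is a finite union of vector bundles over the $G$-orbits of pairs of flags. It will turn out that all of them have the same dimension $2\dim G/P$, so we know exactly how many irreducible components $\mathrm{St}_\alpha$ has. Over a point $(v,x)$, on the other hand, the fiber is $\mathcal C^\alpha_{(v,x)}\times\mathcal C^\alpha_{(v,x)}$. So the dimension of $\mathrm{St}_\alpha$ bounds $\dim\mathcal C^\alpha_{(v,x)}$ from above, and if the bound is met by $N$ components of $\mathcal C^\alpha_{(v,x)}$, these contribute $N^2$ components of $\mathrm{St}_\alpha$. Summing over the orbits in $\mathfrak N$ gives an identity $\sum N^2=\text{(known number)}$.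

Such an identity turns inequalities into equalities: if we have numbers $K\le N$, one for each orbit, with $\sum K^2=\sum N^2$, then $K=N$ for every orbit. So to find all the components of maximal dimension it suffices to exhibit enough of them. We never have to bound the dimension of any other piece.

## 2. Exotic Jordan types, bitableaux and the theorem

Partitions are extended by zeros. Let $\mathcal Q_n$ be the set of bipartitions $(\mu,\nu)$ with $|\mu|+|\nu|=n$, and $\mathcal Q_0=\{(\emptyset,\emptyset)\}$. Given $(\mu,\nu)$ write $\lambda=\mu+\nu$, so $\lambda_i=\mu_i+\nu_i$, and $c_j=\lambda^t_j=\#\{i:\lambda_i\ge j\}$.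

**Orbits (Achar–Henderson).** The $G$-orbits in $\mathfrak N$ are $\mathbb O_{(\mu,\nu)}$, $(\mu,\nu)\in\mathcal Q_n$. One has $(v,x)\in\mathbb O_{(\mu,\nu)}$ if and only if $V$ has a *normal basis* $\{v_{ij},v^*_{ij}:1\le i\le\ell(\lambda),\,1\le j\le\lambda_i\}$ such that

- $\langle v_{ij},v_{i'j'}\rangle=\langle v^*_{ij},v^*_{i'j'}\rangle=0$ and $\langle v_{ij},v^*_{i'j'}\rangle=\delta_{ii'}\delta_{jj'}$;
- $xv_{ij}=v_{i,j-1}$ and $xv^*_{ij}=v^*_{i,j+1}$, where $v_{i0}=0$ and $v^*_{i,\lambda_i+1}=0$;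
- $v=\sum_iv_{i,\mu_i}$.

We write $\mathrm{eJ}(v,x)=(\mu,\nu)$, the *exotic Jordan type*. In particular $x$ has Jordan type $\lambda\cup\lambda$ (each part of $\lambda$ occurs twice). The same applies to a symplectic space of dimension $2k$ and $\mathcal Q_k$.

*Example.* For $n=1$, a nilpotent self-adjoint $x$ is $0$, and the type is $((1),\emptyset)$ if $v\ne0$ and $(\emptyset,(1))$ if $v=0$. For $n=2$ and $\lambda=(2)$ we have $x:v_{12}\mapsto v_{11}\mapsto0$, $v^*_{11}\mapsto v^*_{12}\mapsto 0$, and the types $(\emptyset,(2))$, $((1),(1))$, $((2),\emptyset)$ are those with $v=0$, $v=v_{11}$, $v=v_{12}$.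

**The map $\Phi$.** Let $F_\bullet\in\mathcal C^\alpha_{(v,x)}$ and $0\le i\le m$. The space $F_{(i)}^\perp/F_{(i)}$ is symplectic of dimension $2(n-\check\alpha_i)$, and $(v+F_{(i)},x|_{F_{(i)}^\perp/F_{(i)}})$ lies in its exotic nilpotent cone. Put $\Phi^i(F_\bullet)=\mathrm{eJ}(v+F_{(i)},x|_{F_{(i)}^\perp/F_{(i)}})\in\mathcal Q_{n-\check\alpha_i}$ and $\Phi(F_\bullet)=(\Phi^m,\dots,\Phi^0)$. Then $\Phi^m=(\emptyset,\emptyset)$ and $\Phi^0=\mathrm{eJ}(v,x)$.

**Bitableaux.** A nested sequence $(\emptyset,\emptyset)=\Phi^m\subseteq\dots\subseteq\Phi^0=(\mu,\nu)$ is the same as a bitableau of shape $(\mu,\nu)$: the boxes added from $\Phi^{i+1}$ to $\Phi^i$ get the label $m-i$, so the label $k$ occurs $\alpha_{m+1-k}$ times. The bitableau is *semistandard with content $\alpha$* if, for each $k=1,\dots,m$, it contains exactly $\alpha_{m+1-k}$ boxes labelled $k$, and its entries increase strictly along rows (right to left in the first tableau, left to right in the second) and weakly down columns. Equivalently,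 each step adds a vertical strip to each of the two diagrams: no two added boxes lie in the same row of the same diagram. The set of these is $\mathcal T^\alpha_{\mu,\nu}$. For any sequence $S$ put $\Phi^{-1}(S)=\{F_\bullet\in\mathcal C^\alpha_{(v,x)}:\Phi(F_\bullet)=S\}$.

*Example.* Let $n=3$, $(\mu,\nu)=(\emptyset,(2,1))$, $\alpha=(1,2)$. The second tableau with rows $(1\;2)$ and $(1)$ is semistandard with content $\alpha$: it is the sequence $\emptyset\subset(1,1)\subset(2,1)$ in the second component. The one with rows $(1\;1)$ and $(2)$ is not.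

For a partition let $N(\lambda)=\sum_i(i-1)\lambda_i$, and set
$$b(\mu,\nu)=2N(\mu+\nu)+|\nu|,\qquad d^\alpha_{\mu,\nu}=2N(\mu+\nu)+|\nu|-\tfrac12\sum_{i=1}^m(\alpha_i^2-\alpha_i).$$
Since $N(\lambda)=\sum_j\binom{c_j}2$, we have $2N(\lambda)=\sum_jc_j^2-|\lambda|$, hence
$$b(\mu,\nu)=\sum_jc_j^2-|\mu|,\qquad d^\alpha_{\mu,\nu}=b(\mu,\nu)-\sum_i\binom{\alpha_i}2. \tag{1}$$

The following question comes from Daniele Rosso and Neil Saunders, "Exotic Spaltenstein varieties", arXiv:2410.00235 (2024). Is it true that for each $T\in\mathcal T^\alpha_{\mu,\nu}$ and $(v,x)\in\mathbb O_{(\mu,\nu)}$ the closure $\overline{\Phi^{-1}(T)}$ is an irreducible component of $\mathcal C^\alpha_{(v,x)}$ of dimension $d^\alpha_{\mu,\nu}$, that all components of this dimension arise so, and that all other components have strictly lower dimension? The answer is yes.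

**Theorem 1.** Let $n\ge1$, $\alpha\vDash n$, $(\mu,\nu)\in\mathcal Q_n$, $(v,x)\in\mathbb O_{(\mu,\nu)}$.

(a) For every sequence $S=(\Phi^m,\dots,\Phi^0)$ with $\Phi^i\in\mathcal Q_{n-\check\alpha_i}$ and $\Phi^0=(\mu,\nu)$, nested or not, $\Phi^{-1}(S)$ is empty or irreducible.

(b) $\dim\mathcal C^\alpha_{(v,x)}\le d^\alpha_{\mu,\nu}$.

(c) $\dim\Phi^{-1}(S)=d^\alpha_{\mu,\nu}$ if and only if $S$ is the sequence of a semistandard bitableau $T\in\mathcal T^\alpha_{\mu,\nu}$.

Consequently $T\mapsto\overline{\Phi^{-1}(T)}$ is a bijection from $\mathcal T^\alpha_{\mu,\nu}$ to the set of components of $\mathcal C^\alpha_{(v,x)}$ of dimension $d^\alpha_{\mu,\nu}$, and all other components have strictly smaller dimension.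

## 3. The cases $n=1$, and $n=2$ with $\alpha=(2)$

For $n=1$ we have $x=0$, and a flag is a line $F\subset\mathbb C^2$ containing $v$. If $v=0$ we get $\mathbb P^1$, and $d=b(\emptyset,(1))=1$. If $v\ne0$ we get one point, and $d=b((1),\emptyset)=0$. Each shape has one bitableau, and $1^2+1^2=2$ is the order of the Weyl group.

Let $n=2$, $\alpha=(2)$. A flag is a Lagrangian plane $F\subset\mathbb C^4$ with $v\in F$ and $xF=0$, $xV\subset F$. A semistandard bitableau has all labels equal to $1$, so it exists, and is unique, exactly when no row of $\mu$ or $\nu$ has two boxes. When $\lambda=(2)$ we have $\ker x=\operatorname{im}x$ of dimension $2$, so $F=\ker x$ is forced, and the only question is whether $v\in\ker x$.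

- $(\emptyset,(1,1))$: $x=0$, $v=0$; all Lagrangian planes, dimension $3$; $d=4-1=3$; one bitableau.
- $((1,1),\emptyset)$: $x=0$, $v\ne0$; Lagrangian planes through $v$, a $\mathbb P^1$; $d=2-1=1$; one bitableau.
- $((1),(1))$: $v=v_{11}\in\ker x$; one point; $d=1-1=0$; one bitableau.
- $(\emptyset,(2))$: $v=0$; one point, but $d=2-1=1$; no bitableau.
- $((2),\emptyset)$: $v=v_{12}\notin\ker x$; empty; $d=0-1=-1$; no bitableau.

The sum of squares is $1+1+1=3$. This is the number of relative positions of two Lagrangian planes in $\mathbb C^4$, whose intersection has dimension $0$, $1$ or $2$. The fourth line shows that a component of dimension less than $d^\alpha_{\mu,\nu}$ can occur.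

## 4. The dimension of an orbit

To use $\mathrm{St}_\alpha$ we need orbit dimensions. The notation $[\,\cdot\,]$ means $1$ if the condition holds and $0$ otherwise.

**Lemma 2.** $\dim\mathbb O_{(\mu,\nu)}=2(n^2-b(\mu,\nu))$.

*Proof.* **Step 1: a tensor model, to compute the stabilizer of $x$.** Let $M$ have basis $m_{ij}$ ($1\le j\le\lambda_i$), with $xm_{ij}=m_{i,j-1}$, $m_{i0}=0$, and the symmetric form $(m_{ij},m_{i'j'})=\delta_{ii'}\delta_{j+j',\lambda_i+1}$. Then $(xm_{ij},m_{ij'})=\delta_{j+j',\lambda_i+2}$ is symmetric in $j,j'$, so $x$ is self-adjoint. Put $v_{ij}=m_{ij}\otimes e_1$ and $v^*_{ij}=m_{i,\lambda_i+1-j}\otimes e_2$. With the form $(\,,)\otimes\det$ on $M\otimes\mathbb C^2$ we get $\langle v_{ij},v^*_{ij'}\rangle=\delta_{jj'}$ and $xv^*_{ij}=m_{i,\lambda_i-j}\otimes e_2=v^*_{i,j+1}$. So $V=M\otimes\mathbb C^2$ with this form and $x\otimes1$.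

The centralizer of $x$ in $\operatorname{End}(V)$ is $\operatorname{End}_{\mathbb C[x]}(M)\otimes M_2(\mathbb C)$. The adjoint of $B\in M_2(\mathbb C)$ with respect to $\det$ is $\operatorname{tr}(B)-B$, which is $-B$ on $\mathfrak{sl}_2$ and $B$ on scalars. The Lie algebra of $G$ consists of the $Y$ with adjoint $-Y$. So the stabilizer of $x$ has Lie algebra
$$\mathfrak z=\mathrm{Sym}\otimes\mathfrak{sl}_2\ \oplus\ \mathrm{Skew}\otimes1,$$
where $\mathrm{Sym},\mathrm{Skew}$ are the self-adjoint and anti-self-adjoint parts of $\operatorname{End}_{\mathbb C[x]}(M)$. This algebra has dimension $\sum_{i,k}\min(\lambda_i,\lambda_k)=\sum_jc_j^2$. Writing it as a sum of $\mathrm{Hom}(i,k)$, the homomorphisms from row $i$ to row $k$, the adjoint swaps $\mathrm{Hom}(i,k)$ and $\mathrm{Hom}(k,i)$ and is the identity on $\mathrm{Hom}(i,i)=\mathbb C[x]/x^{\lambda_i}$. Hence $\dim\mathrm{Sym}-\dim\mathrm{Skew}=\sum_i\lambda_i=n$, so $\dim\mathrm{Sym}=\frac12(\sum c_j^2+n)$ and $\dim\mathrm{Skew}=\frac12(\sum c_j^2-n)$.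 Therefore $\dim\mathfrak z=2\sum c_j^2+n$, and as $\dim G=2n^2+n$ we get $\dim Gx=2n^2-2\sum c_j^2$.

**Step 2: the orbit of $v$ under the stabilizer of $x$.** Its dimension is $\dim\mathfrak zv$. We have $v=m\otimes e_1$ with $m=\sum_im_{i,\mu_i}$. Applying $A\otimes B$ with $B$ in the standard basis of $\mathfrak{sl}_2$ and $A\in\mathrm{Sym}$, or $B=1$ and $A\in\mathrm{Skew}$, gives
$$\mathfrak zv=\operatorname{End}_{\mathbb C[x]}(M)m\otimes e_1+\mathrm{Sym}(m)\otimes e_2 .$$
Let $M_\mu=\mathrm{span}\{m_{ij}:j\le\mu_i\}$. The map $x^t\circ(\text{projection to row }i)$ is in $\mathrm{Sym}$ and sends $m$ to $m_{i,\mu_i-t}$, so $\mathrm{Sym}(m)\supseteq M_\mu$. Conversely, $\mathrm{Hom}(i,i')$ is spanned by the maps with $m_{i\lambda_i}\mapsto m_{i't}$, $t\le\min(\lambda_i,\lambda_{i'})$. Such a map sends $m_{i\mu_i}=x^{\nu_i}m_{i\lambda_i}$ to $m_{i',t-\nu_i}$ or $0$. If $i'\le i$, then $t-\nu_i\le\lambda_i-\nu_i=\mu_i\le\mu_{i'}$. If $i'>i$, then $t-\nu_i\le\lambda_{i'}-\nu_{i'}=\mu_{i'}$. So $\operatorname{End}_{\mathbb C[x]}(M)m\subseteq M_\mu$.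 Hence $\operatorname{End}_{\mathbb C[x]}(M)m=\mathrm{Sym}(m)=M_\mu$ and $\dim\mathfrak zv=2|\mu|$. Altogether $\dim\mathbb O_{(\mu,\nu)}=2n^2-2\sum c_j^2+2|\mu|$, which is the claim by (1). $\square$

## 5. The components of $\mathrm{St}_\alpha$

Let $W_n=(\mathbb Z/2)^n\rtimes S_n$ be the Weyl group of $G$ and $W_\alpha=\prod_iS_{\alpha_i}\subset S_n\subset W_n$.

**Proposition 3.** (i) $\mathrm{St}_\alpha$ has exactly $|W_\alpha\backslash W_n/W_\alpha|$ irreducible components, all of dimension $2\dim G/P$, and $\dim G/P=n^2-\sum_i\binom{\alpha_i}2$.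

(ii) For $(v,x)\in\mathbb O_{(\mu,\nu)}$,
$$\dim\mathcal C^\alpha_{(v,x)}\le d^\alpha_{\mu,\nu}. \tag{2}$$

(iii) Let $N_\alpha(\mu,\nu)$ be the number of components of $\mathcal C^\alpha_{(v,x)}$ of dimension $d^\alpha_{\mu,\nu}$. If, for every $(v,x)$, all components of $\mathcal C^\alpha_{(v,x)}$ are stable under the stabilizer of $(v,x)$ in $G$, then
$$\sum_{(\mu,\nu)\in\mathcal Q_n}N_\alpha(\mu,\nu)^2=|W_\alpha\backslash W_n/W_\alpha|. \tag{3}$$

*Proof.* **Step 1: describe the linear conditions by roots.** Fix a flag $F_\bullet$ of type $\alpha$ spanned by weight vectors of a maximal torus, with stabilizer $P$; the Levi factor of $P$ is $\prod GL_{\alpha_i}$, with Weyl group $W_\alpha$. Let $\xi$ be the cocharacter with value $m+1-i$ on the weights of $F_{(i)}/F_{(i-1)}$, $1\le i\le m$. By duality its values on the successive subquotients of the whole flag are $m,\dots,1,-1,\dots,-m$, strictly decreasing. Put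
$$V_P=F_{(m)},\qquad \mathcal S_P=\{x\in\mathcal S(V):xF_{(i)}\subset F_{(i-1)}\ \text{for all }i\}.$$
The elements of $\mathcal S_P$ are nilpotent, so $V_P\times\mathcal S_P$ is the set of $(v,x)\in\mathfrak N$ with $F_\bullet\in\mathcal C^\alpha_{(v,x)}$.

Clearly $V_P$ is the sum of the weight spaces $V_\eta$ with $\langle\eta,\xi\rangle>0$. Via $x\mapsto\langle x\cdot,\cdot\rangle$ we have $\mathcal S(V)\cong\Lambda^2V^*\cong\Lambda^2V$. So the nonzero weights of $\mathcal S(V)$ are the short roots, each with multiplicity one. Its zero weight space preserves every line $V_\eta$, so it acts diagonally and meets $\mathcal S_P$ in $0$. A weight vector $x$ of weight $\theta$ maps $V_\eta$ to $V_{\eta+\theta}$, raising the value of $\xi$ by $\langle\theta,\xi\rangle$. As $F_{(i)}$ is the sum of the $V_\eta$ on which $\xi$ is at least the $i$-th value in the list, $x\in\mathcal S_P$ if and only if $\langle\theta,\xi\rangle>0$. Since $\mathcal S_P$ is stable under the torus, it is the sum of the weight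 spaces for short roots $\theta$ with $\langle\theta,\xi\rangle>0$. The long roots are the $2\eta$, $\eta$ a weight of $V$, and the nilradical $\mathfrak u_P$ of $\mathfrak p$ is the sum of the root spaces with $\langle\theta,\xi\rangle>0$. Thus $V_P$ plays the part of the long roots in $\mathfrak u_P$ and $\mathcal S_P$ that of the short roots. Counting weights, for $w\in W_n$ with representative $\dot w$,
$$\dim(V_P\cap\dot wV_P)+\dim(\mathcal S_P\cap\dot w\mathcal S_P)=\dim(\mathfrak u_P\cap\dot w\mathfrak u_P). \tag{4}$$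

**Step 2: cut $\mathrm{St}_\alpha$ into vector bundles of equal dimension.** By the Bruhat decomposition the $G$-orbits on $G/P\times G/P$ are those of $(F_\bullet,\dot wF_\bullet)$, $w\in W_\alpha\backslash W_n/W_\alpha$. Over such an orbit $\mathrm{St}_\alpha$ is a $G$-equivariant vector bundle with fiber of dimension (4), hence irreducible. The codimension of the orbit is
$$2\dim G/P-\dim G+\dim(\mathfrak p\cap\dot w\mathfrak p)=\dim G-\dim(\mathfrak p+\dot w\mathfrak p)=\dim(\mathfrak p+\dot w\mathfrak p)^\perp=\dim(\mathfrak u_P\cap\dot w\mathfrak u_P),$$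
the perpendicular being taken for the Killing form, where $\mathfrak p^\perp=\mathfrak u_P$. So every piece has dimension $2\dim G/P$. Finitely many disjoint irreducible locally closed sets of equal dimension have as closures exactly the components of their union. Finally $\dim G/P=\frac12(\dim G-\sum\alpha_i^2)=\frac12(2n^2+n-\sum\alpha_i^2)=n^2-\sum\binom{\alpha_i}2$, since $\sum\alpha_i=n$. This is (i).

**Step 3: look from the cone.** Let $\mathbb O=\mathbb O_{(\mu,\nu)}$ and let $H$ be the stabilizer of $(v,x)\in\mathbb O$. The part of $\mathrm{St}_\alpha$ over $\mathbb O$ is $\mathrm{St}_\alpha|_{\mathbb O}=G\times^H(\mathcal C^\alpha_{(v,x)}\times\mathcal C^\alpha_{(v,x)})$. If nonempty, it has dimension $2(n^2-b(\mu,\nu))+2\dim\mathcal C^\alpha_{(v,x)}$ by Lemma 2. This is at most $2n^2-2\sum\binom{\alpha_i}2$, which gives (2).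

**Step 4: count components.** Assume that components are $H$-stable. Then for components $C,C'$ of $\mathcal C^\alpha_{(v,x)}$ the set $G\times^H(C\times C')$ is closed in $\mathrm{St}_\alpha|_{\mathbb O}$, and irreducible since $G$ is connected. These sets cover, and none contains another, so they are the components of $\mathrm{St}_\alpha|_{\mathbb O}$. Exactly $N_\alpha(\mu,\nu)^2$ of them have dimension $2\dim G/P$. There are finitely many orbits $\mathbb O$, and each $\mathrm{St}_\alpha|_{\mathbb O}$ is locally closed. So a component of $\mathrm{St}_\alpha$ meets exactly one $\mathrm{St}_\alpha|_{\mathbb O}$ in a dense subset, and this subset is irreducible, closed in $\mathrm{St}_\alpha|_{\mathbb O}$ and of dimension $2\dim G/P$, hence a component of $\mathrm{St}_\alpha|_{\mathbb O}$. Conversely the closure of a component of $\mathrm{St}_\alpha|_{\mathbb O}$ of dimension $2\dim G/P$ is a component of $\mathrm{St}_\alpha$. Counting gives (3). $\square$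

The stability hypothesis in (iii) will be verified in Corollary 16.

## 6. Double cosets counted by bitableaux

**Proposition 4.**
$$\sum_{(\mu,\nu)\in\mathcal Q_n}|\mathcal T^\alpha_{\mu,\nu}|^2=|W_\alpha\backslash W_n/W_\alpha|. \tag{5}$$

*Proof.* The plan is to see $|\mathcal T^\alpha_{\mu,\nu}|$ as a multiplicity in an induced character. The irreducible character $\chi^{(\mu,\nu)}$ of $W_n$ is induced from $W_{|\mu|}\times W_{|\nu|}$, from $\chi^\mu$ with $(\mathbb Z/2)^{|\mu|}$ acting trivially, times $\chi^\nu$ with each factor $\mathbb Z/2$ acting by its sign. Since $W_n=S_n(W_{|\mu|}\times W_{|\nu|})$ and $S_n\cap(W_{|\mu|}\times W_{|\nu|})=S_{|\mu|}\times S_{|\nu|}$, Mackey's formula shows that its restriction to $S_n$ is induced from $\chi^\mu\otimes\chi^\nu$ on $S_{|\mu|}\times S_{|\nu|}$, so it has Frobenius characteristic $s_\mu s_\nu$. By Frobenius reciprocity the multiplicity of $\chi^{(\mu,\nu)}$ in $\mathrm{Ind}_{W_\alpha}^{W_n}\mathrm{sgn}$ is $\langle s_\mu s_\nu,e_{\alpha_1}\cdots e_{\alpha_m}\rangle$.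

Let $e_k^\perp$ be the adjoint of multiplication by $e_k$. Then $e_k^\perp(s_\mu s_\nu)=\sum_{a+b=k}(e_a^\perp s_\mu)(e_b^\perp s_\nu)$, and by Pieri $e_a^\perp s_\mu=\sum s_{\mu'}$ over the $\mu'$ for which $\mu/\mu'$ is a vertical strip of size $a$. Applying $e^\perp_{\alpha_1},\dots,e^\perp_{\alpha_m}$ in turn counts the sequences $\Phi^0=(\mu,\nu),\Phi^1,\dots,\Phi^m$ in which each step removes vertical strips of total size $\alpha_{i+1}$. So the multiplicity is $|\mathcal T^\alpha_{\mu,\nu}|$.

The left side of (5) is therefore the norm of $\mathrm{Ind}_{W_\alpha}^{W_n}\mathrm{sgn}$. The character $\mathrm{sgn}$ of $W_\alpha$ is the restriction of a linear character of $W_n$, the inflation of $\mathrm{sgn}_{S_n}$. So $\mathrm{Ind}\,\mathrm{sgn}$ is $\mathrm{Ind}\,1$ times a linear character and has the same norm, which is $|W_\alpha\backslash W_n/W_\alpha|$. $\square$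

Comparing (3) and (5), two things are missing. The first is that every $\Phi^{-1}(S)$ is irreducible; this yields the stability of components and makes them countable by sequences $S$. The second is $\dim\Phi^{-1}(T)\ge d^\alpha_{\mu,\nu}$ for semistandard $T$. Both will be proved one step of the flag at a time.

## 7. The first subspace of a flag and the forms $\omega_j$

**Lemma 5.** Let $k=\alpha_1$, $K=\ker x$. A flag $F_\bullet$ of type $\alpha$ is in $\mathcal C^\alpha_{(v,x)}$ if and only if $F=F_{(1)}$ is an isotropic $k$-dimensional subspace of $K\cap v^\perp$ and the induced flag of $F^\perp/F$ lies in $\mathcal C^{(\alpha_2,\dots,\alpha_m)}_{(v+F,x)}$.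

*Proof.* $xF_{(1)}\subset F_{(0)}=0$ says $F\subset K$. The condition $xV\subset F_{(2m-1)}=F^\perp$ says $\langle V,xF\rangle=0$, which is the same. As $F\subset F_{(m)}=F_{(m)}^\perp$, the subspace $F$ is isotropic, and $v\in F_{(m)}$ implies $v\perp F$. All other conditions are conditions modulo $F$. $\square$

So the basic object is the *one-step variety*
$$X=X^{(\mu',\nu')}=\{F\subset K\cap v^\perp\ \text{isotropic},\ \dim F=k,\ \mathrm{eJ}(v+F,x|_{F^\perp/F})=(\mu',\nu')\},\qquad(\mu',\nu')\in\mathcal Q_{n-k}.$$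

How does the Jordan type of $x$ change when we pass to $F^\perp/F$? Let $U$ be a symplectic space with a nilpotent self-adjoint $x$ of Jordan type $\lambda\cup\lambda$. Put
$$I_j=\operatorname{im}x^{j-1}=(\ker x^{j-1})^\perp,\qquad K_j=\ker x\cap I_j,\qquad \omega_j(x^{j-1}u,y')=\langle u,y'\rangle\quad\text{on }K_j .$$
This is well defined: $u$ is determined modulo $\ker x^{j-1}$, which is orthogonal to $y'\in I_j$. It is alternating, since $\langle u,x^iu\rangle=\langle x^iu,u\rangle=-\langle u,x^iu\rangle$, so $\langle u,x^iu\rangle=0$. Note $K_1=\ker x$ and $\omega_1=\langle\,,\rangle$.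

**Lemma 6.** Let $F\subset\ker x$ be isotropic and let $x$ have type $\lambda'\cup\lambda'$ on $F^\perp/F$. Then for all $j\ge1$
$$\sum_{i\ge j}(\lambda^t_i-\lambda'^t_i)=g_j(F):=\text{the maximal dimension of an }\omega_j\text{-isotropic subspace of }F\cap K_j .$$

*Proof.* Let $k_j=\dim F\cap K_j$ and $2s_j=\operatorname{rk}\omega_j|_{F\cap K_j}$, so $g_j(F)=k_j-s_j$. The rank of $x^{j-1}$ on $F^\perp/F$ is $\dim x^{j-1}F^\perp-\dim(F\cap x^{j-1}F^\perp)$. For the first term, $F^\perp+\ker x^{j-1}=(F\cap I_j)^\perp$, so $\dim I_j-\dim x^{j-1}F^\perp=\dim U/(F^\perp+\ker x^{j-1})=\dim F\cap I_j=k_j$. For the second,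
$$F\cap x^{j-1}F^\perp=\{x^{j-1}u\in F:u\in F^\perp+\ker x^{j-1}\}=\{x^{j-1}u\in F:u\perp F\cap I_j\}$$
is the radical of $\omega_j|_{F\cap K_j}$, of dimension $k_j-2s_j$. So the rank drops by $2(k_j-s_j)$ from $\dim I_j$. As $\operatorname{rk}x^{j-1}=2\sum_{i\ge j}\lambda^t_i$, and similarly for $\lambda'$, the claim follows. $\square$

We fix from now on $(v,x)\in\mathbb O_{(\mu,\nu)}$ with a normal basis, and put $e_i=v_{i,1}$, $e_i^*=v^*_{i,\lambda_i}$. Then $K_j$ has basis $\{e_i,e_i^*:\lambda_i\ge j\}$, so $\dim K_j=2c_j$. For $y=\sum_r(y_re_r+y^*_re^*_r)\in K_j$ we have $y=x^{j-1}u$ with the *coordinate choice*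
$$u=\sum_r\big(y_rv_{r,j}+y_r^*v^*_{r,\lambda_r-j+1}\big).$$
Pairing with $z\in K_j$ gives
$$\omega_j(y,z)=\sum_{\lambda_r=j}(y_rz_r^*-y_r^*z_r),\qquad\operatorname{rad}\omega_j=K_{j+1}. \tag{6}$$

## 8. Dividing by $\mathbb C[x]v$

Lemma 6 sees only $x$. To see $v$ as well we compare with a second symplectic space. Let $Z=\mathbb C[x]v$, $V_+=\mathrm{span}(v_{ij})$, $V_-=\mathrm{span}(v^*_{ij})$. Since $V_+$ is isotropic, $Z\subset V_+\subset Z^\perp$; also $Z$ is isotropic and $\dim Z=\mu_1$. Put $\ell_p=\#\{i:\mu_i>p\}$. For $0\le p<\mu_1$ we have $x^pv=\sum_{i\le\ell_p}v_{i,\mu_i-p}$, and $v_{i,\mu_i-p}\in I_j$ if and only if $j\le\nu_i+p+1$.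

**Definition (depth).** The depth of $y\ne0$ is the largest $j$ with $y\in I_j$.

As $I_j$ is spanned by the basis vectors it contains, $x^pv$ has depth
$$j_p=\nu_{\ell_p}+p+1,\qquad j_0<j_1<\dots<j_{\mu_1-1},\qquad j_{\mu_1}:=\infty,\qquad J:=\{j_0,\dots,j_{\mu_1-1}\}.$$
The inequalities hold because $\ell_p$ does not increase with $p$. A nonzero element of $Z$ is (an invertible polynomial in $x$)$\,\cdot x^pv$ for some $p<\mu_1$, and has depth $j_p$; hence $Z\cap I_j=\mathrm{span}\{x^pv:j_p\ge j\}$. The $p$ with $\ell_p=i$ are those with $\mu_{i+1}\le p<\mu_i$, so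
$$J=\bigsqcup_i(\nu_i+\mu_{i+1},\,\nu_i+\mu_i]. \tag{7}$$

*Running example.* Take $\mu=(2,1)$, $\nu=(1)$, so $\lambda=(3,1)$, $n=4$, $v=v_{12}+v_{21}$, $xv=v_{11}=e_1$. Here $\ell_0=2$, $\ell_1=1$, $j_0=\nu_2+1=1$, $j_1=\nu_1+2=3$, so $J=\{1,3\}$.

**Lemma 7.** $\hat V=Z^\perp/Z$ has type $\hat\lambda\cup\hat\lambda$ with $\hat\lambda_i=\nu_i+\mu_{i+1}$, and $(\lambda,\hat\lambda)$ determines $(\mu,\nu)$.

*Proof.* $Z^\perp=V_+\oplus(V_-\cap Z^\perp)$, and $V_-\cap Z^\perp$ is dual to $V_+/Z$ compatibly with $x$. So $\hat\lambda$ is the type of $x$ on $V_+/Z$. As $V_+\cap I_j=x^{j-1}V_+$, the rank of $x^{j-1}$ on $V_+/Z$ is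
$$\dim x^{j-1}V_+-\dim(Z\cap I_j)=\sum_{i\ge j}\lambda^t_i-\#\{p:j_p\ge j\}.$$
Hence $\hat\lambda^t_j=\lambda^t_j-[j\in J]$. The sequence $(\nu_i+\mu_{i+1})_i$ is a partition, and a row $i$ with $\lambda_i\ge j$ has $\nu_i+\mu_{i+1}<j$ if and only if $j\in(\nu_i+\mu_{i+1},\nu_i+\mu_i]$. By (7), for given $j$ there is one such row if $j\in J$ and none otherwise. So this partition has the right column lengths. Finally $\lambda_i-\hat\lambda_i=\mu_i-\mu_{i+1}$ determines $\mu$, and $\nu=\lambda-\mu$. $\square$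

In the running example $\hat\lambda=(2)$, and indeed $\dim Z^\perp/Z=8-4=4$.

Now we pull the forms of $\hat V$ back to $K$. Let
$$T_j=K\cap(x^{j-1}Z^\perp+Z)\subset Z^\perp,\qquad \Omega_j(x^{j-1}u+a,y')=\langle u,y'\rangle\quad(u\in Z^\perp,\ a\in Z).$$
The space $T_j$ maps to $\hat K_j=\ker(x|_{\hat V})\cap x^{j-1}\hat V$, and $\Omega_j$ is the pullback of the form $\hat\omega_j$ of $\hat V$. For $F\subset K$ let $t_j(F)$ be the maximal dimension of an $\Omega_j$-isotropic subspace of $F\cap T_j$. Put $\Lambda=\lambda_1+1$. Two extreme cases: $T_1=K\cap Z^\perp=K\cap v^\perp$ with $\Omega_1=\langle\,,\rangle$ (for $y\in K$ and $p\ge1$, $\langle x^pv,y\rangle=\langle v,x^py\rangle=0$), and $T_\Lambda=K\cap Z$ with $\Omega_\Lambda=0$ (as $x^{\lambda_1}=0$).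

**Lemma 8.** Assume $X=X^{(\mu',\nu')}\ne\emptyset$. There are integers $\bar g_j,\bar t_j$ ($1\le j\le\Lambda$) such that an isotropic $k$-dimensional $F\subset K\cap v^\perp$ is in $X$ if and only if $g_j(F)=\bar g_j$ and $t_j(F)=\bar t_j$ for all $1\le j\le\Lambda$.

*Proof.* We have $F\perp Z$. Let $V'=F^\perp/F$, $v'=v+F$, $Z'=\mathbb C[x]v'=(Z+F)/F$ and $\hat F=(F+Z)/Z\subset\hat V$, an isotropic subspace of $\ker(x|_{\hat V})$. Both $Z'^\perp/Z'$ (formed in $V'$) and $\hat F^\perp/\hat F$ (formed in $\hat V$) equal $(F+Z)^\perp/(F+Z)$. By Lemma 7 applied to $(v',x)$, the exotic type of $(v',x)$ is equivalent to the pair of Jordan types of $x$ on $V'$ and on $Z'^\perp/Z'$. By Lemma 6, in $V$ and in $\hat V$, this pair is equivalent to the data of all $g_j(F)$ and $g_j(\hat F)$, which vanish for $j\ge\Lambda$.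

The map $F\cap T_j\to\hat F\cap\hat K_j$ is onto: if $f\in F$ and $f+Z\in x^{j-1}\hat V$, then $f\in K\cap(x^{j-1}Z^\perp+Z)=T_j$. Its kernel is $F\cap Z$, which is contained in the radical of the pulled-back form. So $t_j(F)=g_j(\hat F)+\dim F\cap Z$, and $t_\Lambda(F)=\dim F\cap Z$. Thus the $t_j(F)$ determine the $g_j(\hat F)$. Conversely, $\dim F\cap Z=\dim Z-\dim Z'=\mu_1-\mu'_1$ is determined by the type of $(v',x)$, so the type determines the $t_j(F)$. $\square$

**Semicontinuity.** The sets $\{g_j\ge g\}$ and $\{t_j\ge g\}$ are closed in $\mathrm{Gr}_k(K)$: they are images of the closed sets of pairs ($F$, isotropic $g$-dimensional subspace of $F\cap K_j$, resp. $F\cap T_j$) under proper maps. In particular $X$ is locally closed in $\mathrm{Gr}_k(K)$.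

**Lines.** For $k=1$ Lemma 8 settles irreducibility at once. We have $g_j(F)=[F\subset K_j]$ and $t_j(F)=[F\subset T_j]$, so $X$ consists of the lines that lie in certain subspaces and avoid certain others. It is open in a projective space.

**Where this stops for $k\ge2$.** The natural next attempt is to split $\mathrm{Gr}_k(K)$ into the cells on which $k_j=\dim F\cap K_j$ and $2s_j=\operatorname{rk}\omega_j|_{F\cap K_j}$ are fixed. But the type depends only on $g_j=k_j-s_j$. Take $v=0$ and $\nu=(2,2,1)$, so that $\dim K=6$, $\dim K_2=4$, $K_3=0$, $Z=0$ and $T_j=K_j$, $\Omega_j=\omega_j$. Let $k=2$ and $\nu'=(2,1)$. By Lemma 6 we need $g_1=2$, $g_2=1$. Two cells satisfy this: $(k_2,s_2)=(1,0)$ and $(k_2,s_2)=(2,1)$. In the first, $F\cap K_2$ is any line in $K_2\cong\mathbb C^4$, the image of $F$ in $K/K_2\cong\mathbb C^2$ is any line, and there is a $3$-dimensional choice of lifts: dimension $3+1+3=7$. The second is the open set of $\mathrm{Gr}_2(K_2)$ where $\omega_2|_F\ne0$: dimension $4$. So one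 type gives two cells of different dimensions, and nothing so far excludes that the small cell is a separate component of $X$.

**What helps when $v=0$.** Remember a maximal isotropic subspace. In the example consider pairs $(F,Q)$, where $Q\subset F\cap K_2$ is a line and $F\subset K$ is an isotropic plane. Given $Q\in\mathbb P(K_2)=\mathbb P^3$, we have $Q\subset K_2=\operatorname{rad}\omega_1$, so $F/Q$ is any line in $K/Q$: a $\mathbb P^4$. The variety of pairs is irreducible of dimension $7$. Its open subset where $g_2(F)\le1$ maps onto $X$, so $X$ is irreducible. What made this work is the inclusion $K_{j+1}\subset\operatorname{rad}(K_j,\omega_j)$, which lets us choose a chain of isotropic subspaces one after the other.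

For $v\ne0$ there are two families of conditions, for $(K_j,\omega_j)$ and for $(T_j,\Omega_j)$, and one chain must serve both. We shall see that $t_j$ differs from $g_j$ by at most one, and that it suffices to keep, for each $j$, one of the two spaces; the kept spaces again have the property that each lies in the radical of the one before. For this we have to know the $T_j$ explicitly.

## 9. The spaces $T_j$

**Notation.** For a value $c$ of $\nu$ on the rows $1,\dots,\ell(\lambda)$, let $(a,b]$ be the set of rows $i\le\ell(\lambda)$ with $\nu_i=c$, and put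
$$J_c=(c+\mu_{b+1},\,c+\mu_{a+1}],\qquad h_c(y)=\sum_{r\in(a,b]}y_r^*.$$
By (7), $J=\bigsqcup_cJ_c$, and $j_p\in J_c$ if and only if $\nu_{\ell_p}=c$. For $1\le\theta\le\mu_1$ let $e=\#\{\mu_i>\theta\}=\ell_\theta$, $e'=\#\{\mu_i\ge\theta\}=\ell_{\theta-1}$, and, with $\nu_0=\infty$,
$$\Gamma_\theta=\{j:j_{\theta-1}<j<j_\theta\}=\{j:\nu_{e'}+\theta<j\le\nu_e+\theta\},\qquad w_\theta=\sum_{r\in(e,e']}e_r .$$
The rows of $(e,e']$ are those with $\mu_r=\theta$, so $w_\theta$ is the part of $x^{\theta-1}v$ in these rows. If $\Gamma_\theta\ne\emptyset$, then $\nu_e>\nu_{e'}$, so $e<e'$, $\mu_{e'}=\theta$ and $j_{\theta-1}=\nu_{e'}+\theta=\lambda_{e'}$. The positive integers are the disjoint union of $[1,j_0)$, the $J_c$ and the $\Gamma_\theta$ (if $\mu=\emptyset$, then $j_0=\infty$ and there is only $[1,\infty)$).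

*Running example.* $J_0=\{1\}$ from row $2$ and $J_1=\{3\}$ from row $1$. For $\theta=1$: $e=1$, $e'=2$, $\Gamma_1=\{2\}$, $w_1=e_2$. For $\theta=2$: $e=0$, $e'=1$, $\Gamma_2=[4,\infty)$, $w_2=e_1$.

**Lemma 9.** (i) If $j<j_0$: $T_j=K_j$ and $\Omega_j=\omega_j$.

(ii) If $j\in J_c$: $T_j=\{y\in K_j:h_c(y)=0\}$, $\Omega_j=\omega_j|_{T_j}$, and $h_c\ne0$ on $K_j$.

(iii) If $j\in\Gamma_\theta$: $T_j=K_j\oplus\mathbb Cw_\theta$ and $\Omega_j|_{K_j}=\omega_j$. For $z\in K_j$: $\Omega_j(w_\theta,z)=-\sum_{s\le e,\ \nu_s=\nu_e}z^*_s$ if $e\ge1$ and $j=\nu_e+\theta$, and $\Omega_j(w_\theta,z)=0$ otherwise.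

*Proof.* **Step 1: which $y\in K_j$ lie in $x^{j-1}Z^\perp$.** For $y=x^{j-1}u\in K_j$ we have $y\in x^{j-1}Z^\perp$ if and only if $u\in Z^\perp+\ker x^{j-1}=(Z\cap I_j)^\perp$, and $Z\cap I_j=\mathrm{span}\{x^qv:j_q\ge j\}$. If $x^qv\in I_{j+1}$, say $x^qv=x^jw$, then $\langle u,x^qv\rangle=\langle x^ju,w\rangle=\langle xy,w\rangle=0$. So only $q$ with $j_q=j$ matters: always $y\in x^{j-1}Z^\perp$ if $j\notin J$, and for $j=j_p$ this holds if and only if $\langle u,x^pv\rangle=0$. Moreover
$$Z\cap I_j\subset V_+\cap I_j=x^{j-1}V_+\subset x^{j-1}Z^\perp,$$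
and on $K\cap x^{j-1}Z^\perp$ clearly $\Omega_j=\omega_j$.

**Step 2: (i).** Here $Z\subset I_j$, so $Z\subset x^{j-1}Z^\perp$ and $T_j=K\cap x^{j-1}Z^\perp=K_j$ by Step 1.

**Step 3: (ii).** Let $j=j_p$, and let $y=x^{j-1}u+a\in T_j$ with $u\in Z^\perp$, $a\in Z$. Suppose $a\notin I_j$. Then $a=(\text{unit})x^{p'}v$ with $p'<p$, and $xa\ne0$ has depth $j_{p'+1}\le j$. But $xy=0$ gives $xa=-x^ju\in I_{j+1}$, a contradiction. So $a\in Z\cap I_j\subset x^{j-1}Z^\perp$ and $T_j=K\cap x^{j-1}Z^\perp=\{y=x^{j-1}u\in K_j:\langle u,x^pv\rangle=0\}$. The number $\langle u,x^pv\rangle$ depends only on $y$, as $x^pv\in I_j=(\ker x^{j-1})^\perp$. With the coordinate choice of $u$ it is $-\sum y_r^*$ over the rows $r\le\ell_p$ with $\lambda_r-j+1=\mu_r-p$, i.e. $\nu_r=j-1-p=\nu_{\ell_p}=c$. Rows with $\nu_r=c$ and $r>\ell_p$ have $\mu_r\le p$, so $\lambda_r\le c+p<j$, and they do not occur in $K_j$. So the number is $-h_c(y)$. Row $\ell_p$ has $\nu=c$ and $\lambda\ge c+p+1=j$, so $h_c\ne0$ on $K_j$.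

**Step 4: the space $T_j$ in (iii).** Let $p=\theta-1$ and $u_\theta=x^pv-w_\theta=\sum_{i\le e}v_{i,\mu_i-p}\in V_+$ (zero if $e=0$). Its terms lie in $I_{\nu_i+\theta}\subset I_{\nu_e+\theta}\subset I_j$. So $u_\theta\in V_+\cap I_j=x^{j-1}V_+$, and $w_\theta=x^pv-u_\theta\in T_j$. Also $K_j\subset T_j$ by Step 1, since $j\notin J$. And $w_\theta\notin K_j$, because $x^pv\notin I_j$. Conversely let $y=x^{j-1}u+a\in T_j$. If $a\in I_j$ then $y\in K_j$. Otherwise $a=(\text{unit})x^{p'}v$ with $j_{p'}<j$, so $p'\le p$. As $xa=-x^ju\in I_{j+1}$, either $xa=0$, i.e. $p'=\mu_1-1$, or $j_{p'+1}\ge j+1>j_p$; in both cases $p'=p$. Then $a\in\gamma x^pv+\mathbb C[x]x^{p+1}v\subset\gamma x^pv+I_j$ for some $\gamma\in\mathbb C$, because $j_{p+1}>j$ (or $x^{p+1}v=0$). So $y-\gamma w_\theta\in K\cap I_j=K_j$.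

**Step 5: the form in (iii).** Let $z=x^{j-1}u'\in K_j$ with $u'\in Z^\perp$, possible by Step 1. Then $\Omega_j(z,w_\theta)=\langle u',x^pv-u_\theta\rangle=-\langle u',u_\theta\rangle$. As $u_\theta\in I_j$, this depends only on $z$ and may be computed with the coordinate choice for $z$: it equals $\sum_{s\le e}z^*_s[\lambda_s-j+1=\mu_s-p]=\sum_{s\le e}z^*_s[\nu_s=j-\theta]$. For $s\le e$ we have $\nu_s\ge\nu_e\ge j-\theta$, so the sum is empty unless $\nu_e=j-\theta$, and then it runs over $\nu_s=\nu_e$. $\square$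

*Running example.* $K$ has basis $e_1,e_1^*,e_2,e_2^*$ and $K_2=K_3=\mathrm{span}(e_1,e_1^*)$, $K_4=0$. Lemma 9 gives $T_1=\{y_2^*=0\}$, $T_2=\mathrm{span}(e_1,e_1^*,e_2)$ with $\Omega_2(e_2,e_1^*)=-1$, $T_3=\mathbb Ce_1$ and $T_4=\mathbb Ce_1$. Direct check of the form: $e_2=v-xv_{13}$ with $v_{13}\in Z^\perp$, so $\Omega_2(e_2,e_1^*)=\langle-v_{13},v_{13}^*\rangle=-1$. So the $T_j$ are smaller than $K_j$ at $j=1,3$ and larger at $j=2,4$.

**How the intervals follow each other.** Let $J_c\ne\emptyset$, $q=\max J_c=c+\mu_{a+1}$ and $\theta=\mu_{a+1}>\mu_{b+1}$. Then $a+1\le e'\le b$, so $\nu_{e'}=c$, $\mu_{e'}=\theta$ and $q=j_{\theta-1}=\lambda_{e'}$. Also $e\le a$, so $\nu_e>c$ and $j_\theta=\nu_e+\theta+1>q+1$ (or $j_\theta=\infty$). Hence $q+1=\min\Gamma_\theta$. Conversely, if $\Gamma_\theta\ne\emptyset$ then $\min\Gamma_\theta-1=j_{\theta-1}=\max J_{\nu_{e'}}$. If moreover $e\ge1$, then $\max\Gamma_\theta+1=j_\theta=\min J_{\nu_e}$. If $e=0$, then $\Gamma_\theta$ has no maximum. In particular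 two consecutive elements of $J$ lie in the same $J_c$.

Two formulas glue neighbors together. First, let $e\ge1$, $c=\nu_e$, $j=\max\Gamma_\theta=\nu_e+\theta$. Rows $s>e$ with $\nu_s=c$ have $\mu_s\le\theta$, so $\lambda_s\le j$. Lemma 9(iii) gives
$$\Omega_j(w_\theta,z)=-h_c(z)\qquad\text{for }z\in K_{j+1}. \tag{8}$$
Second, let $q=\max J_c$ with $\theta$ as above. Rows of $(a,b]$ have $\lambda_r\le q$, so $h_c=0$ on $K_{q+1}$. Rows $r\in(e,e']$ have $\lambda_r=\nu_r+\theta\ge\nu_{e'}+\theta=q$, so $w_\theta\in K_q$. The rows of $(a,b]$ with $\lambda_r=q$ are those with $\mu_r=\theta$, namely $(a,e']$; these are also the rows of $(e,e']$ with $\lambda_r=q$, i.e. $\nu_r=c$. By (6),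
$$w_\theta\in K_q,\qquad h_c(y)=\omega_q(w_\theta,y)\quad(y\in K_q). \tag{9}$$

**Lemma 10.** For $j\ge j_0$: $\operatorname{rad}(T_j,\Omega_j)=T_{j+1}$.

*Proof.* There are four cases.

(R1) $j,j+1\in J_c$. As $h_c\ne0$ on $K_{j+1}$, we have $T_j+K_{j+1}=K_j$. So an element of $T_j$ orthogonal to $T_j$ is orthogonal to $K_j$, and the radical is $T_j\cap K_{j+1}=T_{j+1}$.

(R2) $j=\max J_c$. By (9), $T_j$ is the orthogonal of $w_\theta$ in $(K_j,\omega_j)$. Its radical is $K_{j+1}+\mathbb Cw_\theta=T_{j+1}$.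

(R3) $j,j+1\in\Gamma_\theta$. Then $\Omega_j(w_\theta,\cdot)=0$ and the radical is $K_{j+1}\oplus\mathbb Cw_\theta=T_{j+1}$.

(R4) $j=\max\Gamma_\theta$, so $e\ge1$ and $j+1\in J_c$ with $c=\nu_e$. Let $\beta w_\theta+y$, $y\in K_j$, be in the radical. Pairing with $K_{j+1}$ gives $\beta h_c|_{K_{j+1}}=0$ by (8), so $\beta=0$ by Lemma 9(ii). Then $y\perp K_j$ gives $y\in K_{j+1}$, and pairing with $w_\theta$ gives $h_c(y)=0$, i.e. $y\in T_{j+1}$. Conversely $T_{j+1}=K_{j+1}\cap\ker h_c$ lies in the radical by (8). $\square$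

In the running example: $\operatorname{rad}T_1=T_1=T_2$, $\operatorname{rad}T_2=\mathbb Ce_1=T_3$, $\operatorname{rad}T_3=\mathbb Ce_1=T_4$.

## 10. Special indices

For $F\subset K$ write $F^j=F\cap K_j$ and $R_j=\operatorname{rad}(\omega_j|_{F^j})$. Since $K_{j+1}=\operatorname{rad}\omega_j$, we have $F^{j+1}\subset R_j\subset F^j$. The next lemma says how far $t_j$ and $g_j$ are apart.

**Lemma 11.** Let $F\subset K$.

- If $j<j_0$: $t_j(F)=g_j(F)$.
- If $j\in J_c$: $t_j(F)=g_j(F)$ if $h_c|_{R_j}=0$, and $t_j(F)=g_j(F)-1$ otherwise.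
- If $j\in\Gamma_\theta$: $t_j(F)=g_j(F)+1$ if there is $f\in F\cap(w_\theta+K_j)$ with $\Omega_j(f,F^j)=0$, and $t_j(F)=g_j(F)$ otherwise.

*Proof.* Let $k_j=\dim F^j$ and $2s_j=\operatorname{rk}\omega_j|_{F^j}$, so $g_j(F)=k_j-s_j$. The case $j<j_0$ is Lemma 9(i).

Let $j\in J_c$, so $F\cap T_j=F^j\cap\ker h_c$. If $h_c|_{R_j}=0$, then $h_c$ induces on the symplectic space $F^j/R_j$ a functional $\omega_j(y_0,\cdot)$. A Lagrangian subspace containing $y_0$ lies in its kernel, and its preimage in $F^j$ is isotropic of dimension $k_j-s_j$. So $t_j(F)=g_j(F)$. If $h_c|_{R_j}\ne0$, then $F\cap T_j$ has dimension $k_j-1$ and surjects onto $F^j/R_j$, so the form on it has rank $2s_j$ and $t_j(F)=k_j-1-s_j$.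

Let $j\in\Gamma_\theta$. If $F\cap T_j=F^j$, there is no $f$, and $t_j=g_j$. Otherwise $F\cap T_j=F^j\oplus\mathbb Cf$ with $f\in w_\theta+K_j$ unique up to $F^j$. If $f$ can be chosen orthogonal to $F^j$, the rank is $2s_j$ and $t_j=k_j+1-s_j$. If not, $\Omega_j(f,\cdot)|_{F^j}$ is not of the form $\omega_j(y,\cdot)$ with $y\in F^j$, so it is nonzero on $R_j$. Then the rank is $2s_j+2$ and $t_j=k_j+1-(s_j+1)=g_j$. $\square$

**Definition (special index).** $j\in J$ is special for $F$ if $t_j(F)=g_j(F)$; $j\in\Gamma_\theta$ is special for $F$ if $t_j(F)=g_j(F)+1$; $j<j_0$ is never special.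

So an index $j\ge j_0$ is special exactly when $t_j(F)$ takes the larger of its two possible values. In the running example with $F=\mathbb Ce_1$: $g_1=g_2=g_3=1$, $g_4=0$ and all $t_j=1$ for $j\le4$, so $1$ and $3$ are special, $2$ is not, and $4$ is.

**Lemma 12.** Let $F\subset K$.

(P1) If $j,j+1\in J_c$ and $j$ is special, then $j+1$ is special.

(P2) If $j,j+1\in\Gamma_\theta$ and $j+1$ is special, then $j$ is special.

(P3) If $j=\max J_c$ and $j+1$ is special, then $j$ is special.

(P4) If $j=\max\Gamma_\theta$ is special, then $j+1$ is special, and $h_c|_{F^{j+1}}=0$ for $c=\nu_e$.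

*Proof.* (P1) $R_{j+1}\subset F^{j+1}\subset R_j$.

(P2) There is $f\in F\cap(w_\theta+K_{j+1})\subset T_{j+1}=\operatorname{rad}\Omega_j$ by Lemma 10, so $f\in w_\theta+K_j$ and $\Omega_j(f,F^j)=0$.

(P3) There is $f\in F\cap(w_\theta+K_{j+1})$, and $f\in F^j$ since $w_\theta\in K_j$. For $y\in R_j$, (9) gives $h_c(y)=\omega_j(w_\theta,y)=\omega_j(f,y)=0$.

(P4) Let $f\in F\cap(w_\theta+K_j)$ with $\Omega_j(f,F^j)=0$. For $y\in F^{j+1}$, (8) gives $0=\Omega_j(f,y)=-h_c(y)+\omega_j(f-w_\theta,y)=-h_c(y)$. As $R_{j+1}\subset F^{j+1}$, $j+1\in J_c$ is special. $\square$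

## 11. One-step varieties are irreducible

**Lemma 13.** For a possibly degenerate alternating form on $U$, the variety $IG_d(U)$ of isotropic $d$-dimensional subspaces is irreducible or empty.

*Proof.* Let $U=R\oplus W$ with $R$ the radical and $\dim W=2\rho$. Let $O_i=\{Q:\dim Q\cap R=i\}$; it is nonempty if and only if $\max(0,d-\rho)\le i\le\min(\dim R,d)$. A point of $O_i$ is given by $Q\cap R$, the image $\bar Q\subset W$ and a linear map $\bar Q\to R/(Q\cap R)$. So $O_i$ is a vector bundle over $\mathrm{Gr}_i(R)\times IG_{d-i}(W)$, and is irreducible. Now let $i\ge1$ and $d-i<\rho$; I claim $O_i\subset\overline{O_{i-1}}$. Let $Q\in O_i$, $0\ne r_1\in Q\cap R$, $Q_0$ a complement of $\mathbb Cr_1$ in $Q$, and $u\in\bar Q^\perp\setminus\bar Q$ in $W$, which exists as $\dim\bar Q<\rho$. Then $Q_t=\mathbb C(r_1+tu)+Q_0$ is isotropic. For $t\ne0$ its image in $W$ is $\bar Q+\mathbb Cu$, so $Q_t\in O_{i-1}$, and $Q_t\to Q$ as $t\to0$. Hence the nonempty $O_i$ with minimal $i$ is dense. $\square$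

**Proposition 14.** For every $(\mu',\nu')\in\mathcal Q_{n-k}$, $X=X^{(\mu',\nu')}$ is irreducible or empty.

*Proof.* Assume $X\ne\emptyset$. By Lemma 8 the special indices $j\le\Lambda$ are the same for all $F\in X$. In this proof "special" refers to this set; Lemma 12 applies to it. By Lemma 11, $\bar t_j=\bar g_j$ for $j<j_0$; for $j\in J$, $\bar t_j=\bar g_j$ if $j$ is special and $\bar g_j-1$ otherwise; for $j\in\Gamma_\theta$, $\bar t_j=\bar g_j+1$ if $j$ is special and $\bar g_j$ otherwise.

**Step 1: keep one space for each $j$.** For $1\le j\le\Lambda$ let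
$$(U_j,\Psi_j,n_j)=(T_j,\Omega_j,\bar t_j)\ \text{ if $j$ is special},\qquad(U_j,\Psi_j,n_j)=(K_j,\omega_j,\bar g_j)\ \text{ otherwise}.$$
*Claim: $U_{j+1}\subset\operatorname{rad}(U_j,\Psi_j)$ for $1\le j<\Lambda$.*

Let $j$ be not special. The radical is $K_{j+1}$, and we may assume that $j+1$ is special. If $j+1\in\Gamma_\theta$, then $j\in\Gamma_\theta$ or $j=\max J_c$, so $j$ would be special by (P2) or (P3). Hence $j+1\in J$ and $U_{j+1}=T_{j+1}\subset K_{j+1}$.

Let $j$ be special. Then $j\ge j_0$, and the radical is $T_{j+1}$ by Lemma 10. We may assume that $j+1$ is not special. If $j+1\in J$, then $j,j+1\in J_c$ or $j=\max\Gamma_\theta$, so $j+1$ would be special by (P1) or (P4). Hence $j+1\in\Gamma_\theta$ and $U_{j+1}=K_{j+1}\subset T_{j+1}$.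

**Step 2: an irreducible variety of chains.** Let
$$Y=\{(Q_1\supset\dots\supset Q_\Lambda):\ Q_j\subset U_j\ \ \Psi_j\text{-isotropic},\ \dim Q_j=n_j\},$$
and let $Y_j$ be the variety of chains $(Q_j\supset\dots\supset Q_\Lambda)$ of this kind. We have $K_\Lambda=0$, $\bar g_\Lambda=0$, and $T_\Lambda=K\cap Z=\mathbb Cw_{\mu_1}$ (or $0$ if $\mu=\emptyset$). As $\max J\le\lambda_1$, $\Lambda\notin J$. If $\Lambda$ is special, $n_\Lambda=1=\dim T_\Lambda$; if not, $n_\Lambda=0$ and $U_\Lambda=0$. So $Y_\Lambda$ is the point $Q_\Lambda=U_\Lambda$.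

Given $(Q_{j+1}\supset\dots)$ in $Y_{j+1}$, we have $Q_{j+1}\subset U_{j+1}\subset\operatorname{rad}U_j$, and the choices of $Q_j$ form $IG_{n_j-n_{j+1}}(U_j/Q_{j+1})$. The group $GL(\operatorname{rad}U_j)$, extended by the identity on a complement of the radical, acts on $U_j$ by isometries, and $GL(\operatorname{rad}U_j)\to\mathrm{Gr}_{n_{j+1}}(\operatorname{rad}U_j)$ has Zariski local sections. So these choices form a Zariski locally trivial bundle over the Grassmannian, and $Y_j\to Y_{j+1}$ is its pullback. By Lemma 13 and descending induction, $Y=Y_1$ is irreducible or empty.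

**Step 3: compare with $X$.** Let $\pi:Y\to\mathrm{Gr}(K)$, $Q_\bullet\mapsto Q_1$. For $F\in X$, $F$ is isotropic and $F\subset K\cap v^\perp=T_1$, so $\bar g_1=\bar t_1=k=n_1$. If $1\in J$, then $1$ is special and $U_1=T_1$. If $1\notin J$, then $1<j_0$ and $U_1=K=T_1$. So $Q_1$ is always a $k$-dimensional isotropic subspace of $K\cap v^\perp$.

*For $F=\pi(Q_\bullet)$ we have $g_j(F)\ge\bar g_j$ and $t_j(F)\ge\bar t_j$.* Let $j$ be not special. Then $Q_j\subset F\cap K_j$ gives $g_j(F)\ge\bar g_j$. If $j\in J$, then $\bar t_j=\bar g_j-1$, and $Q_j\cap T_j$, of codimension at most $1$ in $Q_j$, shows $t_j(F)\ge\bar t_j$. Otherwise $\bar t_j=\bar g_j$ and $Q_j\subset K_j\subset T_j$ does. Let $j$ be special. Then $Q_j\subset F\cap T_j$ gives $t_j(F)\ge\bar t_j$. If $j\in J$, then $\bar g_j=\bar t_j$ and $Q_j\subset T_j\subset K_j$. If $j\in\Gamma_\theta$, then $\bar g_j=\bar t_j-1$ and $Q_j\cap K_j$, of codimension at most $1$, suffices.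

By Lemma 8 and semicontinuity it follows that $\pi^{-1}(X)=\{g_j(F)\le\bar g_j,\ t_j(F)\le\bar t_j\ \text{for all }j\}$ is open in $Y$.

*$X\subset\pi(Y)$.* For $F\in X$ let $Q_j$ be an isotropic subspace of maximal dimension of $(F\cap U_j,\Psi_j)$. Then $\dim Q_j=n_j$, and $Q_1=F$. Being maximal, $Q_j$ contains the radical of $\Psi_j|_{F\cap U_j}$, hence $F\cap\operatorname{rad}U_j\supset F\cap U_{j+1}\supset Q_{j+1}$. So the $Q_j$ form a point of $Y$ above $F$.

Hence $X=\pi(\pi^{-1}(X))$ is the image of a nonempty open subset of the irreducible variety $Y$, so it is irreducible. $\square$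

## 12. Strata and components

**Strata are locally closed.** For each $i$ the symplectic bundle $F_{(i)}^\perp/F_{(i)}$ on $\mathcal C^\alpha_{(v,x)}$ is Zariski locally trivial: choose two sections whose pairing is invertible near a given point, normalize, and continue in their orthogonal complement. In a local trivialization $(v+F_{(i)},x)$ defines a morphism to an exotic nilpotent cone, whose orbits are locally closed. So every $\Phi^{-1}(S)$ is locally closed.

**Proposition 15.** Let $S=(\Phi^m,\dots,\Phi^0)$ with $\Phi^i\in\mathcal Q_{n-\check\alpha_i}$, $\Phi^0=(\mu,\nu)$. Then $\Phi^{-1}(S)$ is irreducible or empty. If nonempty, its dimension is $\sum_{i=0}^{m-1}\dim X_i$, where $X_i$ is the one-step variety for $\Phi^i\to\Phi^{i+1}$ with $k=\alpha_{i+1}$.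

*Proof.* Induction on $m$; for $m=0$ there is nothing to prove. Assume $E=\Phi^{-1}(S)\ne\emptyset$.

**Step 1: fiber $E$ over the first subspace.** By Lemma 5, $F_\bullet\mapsto F_{(1)}$ maps $E$ to $X=X^{\Phi^1}$, and the fiber over $F$ is the stratum $\Phi^{-1}(S')$, $S'=(\Phi^m,\dots,\Phi^1)$, for $(v+F,x|_{F^\perp/F})$. All these pairs are conjugate, so all fibers are isomorphic, hence nonempty, irreducible and of one dimension.

**Step 2: pass to frames.** The aim is to make the fibration nearly a product. Let $G'=\mathrm{Sp}_{2(n-k)}$, $\mathbb O'$ the orbit of type $\Phi^1$, $y_0\in\mathbb O'$, and let $\mathcal X\to X$ be the bundle of symplectic frames of $F^\perp/F$. It is Zariski locally trivial with fiber $G'$, hence irreducible by Proposition 14. A frame transports $(v+F,x)$ to a point of $\mathbb O'$; this defines $\mathcal X\to\mathbb O'$. Let $\mathcal Y=\{(y,\text{flag}):y\in\mathbb O',\ \text{flag}\in\Phi^{-1}(S')_y\}$. Then $\mathcal X\times_XE=\mathcal X\times_{\mathbb O'}\mathcal Y$.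

**Step 3: the projection $p:\mathcal X\times_{\mathbb O'}\mathcal Y\to\mathcal X$ is open.** Let $\tilde{\mathcal X}=\mathcal X\times_{\mathbb O'}G'$, formed with the smooth surjection $G'\to\mathbb O'$, $g\mapsto gy_0$. So $r:\tilde{\mathcal X}\to\mathcal X$ is open and surjective. The pullback of $\mathcal Y$ to $G'$ is $G'\times\Phi^{-1}(S')_{y_0}$. Hence the pullback $\tilde p$ of $p$ along $r$ is the projection $\tilde{\mathcal X}\times\Phi^{-1}(S')_{y_0}\to\tilde{\mathcal X}$, which is open. For $O$ open in $\mathcal X\times_{\mathbb O'}\mathcal Y$ with preimage $\tilde O$, we get that $p(O)=r(\tilde p(\tilde O))$ is open.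

**Step 4: conclude.** An open surjection with irreducible base and irreducible fibers has irreducible source: the images of two nonempty open sets are open and meet, and in a common fiber the two open sets meet. So $\mathcal X\times_XE$ is irreducible, and so is its image $E$. By Step 1, $\dim E=\dim X+\dim\Phi^{-1}(S')_{y_0}$, and induction gives the formula. $\square$

**Corollary 16.** Every component of $\mathcal C^\alpha_{(v,x)}$ is the closure of exactly one stratum $\Phi^{-1}(S)$ and is stable under the stabilizer of $(v,x)$. So (3) holds, and $N_\alpha(\mu,\nu)$ is the number of $S$ with $\dim\Phi^{-1}(S)=d^\alpha_{\mu,\nu}$.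

*Proof.* $\mathcal C^\alpha_{(v,x)}$ is a finite disjoint union of irreducible locally closed strata, each stable under the stabilizer of $(v,x)$ because $\Phi$ is invariant. So each component is the closure of a stratum, and is stable. Two disjoint nonempty locally closed sets cannot both be dense in an irreducible closed set, so distinct strata have distinct closures. By (2) a stratum of dimension $d^\alpha_{\mu,\nu}$ has maximal dimension, so its closure is a component. $\square$

## 13. The lower bound for vertical strips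

**Proposition 17.** Suppose $(\mu',\nu')\subset(\mu,\nu)$ with vertical strips $\mu/\mu'$, $\nu/\nu'$ of total size $k$. Then $X=X^{(\mu',\nu')}\ne\emptyset$ and
$$\dim X\ge D:=b(\mu,\nu)-b(\mu',\nu')-\binom k2 .$$

The plan: write down one point $F_0\in X$, compute the dimension of the cell of subspaces with the same dimensions and ranks as $F_0$, and count the equations that cut $X$ out of this cell near $F_0$. The cell has dimension exactly $D+|A\setminus B|$ with the sets $A,B$ below, and there will be at most $|A\setminus B|$ equations.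

*Proof.* **Step 1: a point of $X$.** Let $A=\{i:\mu'_i=\mu_i-1\}$, $B=\{i:\nu'_i=\nu_i-1\}$ and
$$F_0=\mathrm{span}\big(\{e_i\}_{i\in A}\cup\{e^*_i\}_{i\in B}\big),\qquad|A|+|B|=k .$$
$F_0\subset K$. It is isotropic: $\langle e_i,e_i^*\rangle=[\lambda_i=1]$, and $\lambda_i\ge2$ for $i\in A\cap B$. Also $F_0\perp v$: for $i\in B$ we have $\mu_i<\lambda_i$. The space $F_0^\perp/F_0$ has as basis the images of the $v_{ij},v^*_{ij}$, with $j=1$ omitted for $i\in A$ and $j=\lambda_i$ omitted for $i\in B$. Shifting $j$ by $1$ in the rows $i\in A$, this is a normal basis for $(\mu',\nu')$ and $v+F_0$. So $F_0\in X$.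

For $F_0$ we read off
$$k_j:=\dim F_0^j=\sum_{\lambda_i\ge j}([i\in A]+[i\in B]),\qquad s_j:=\tfrac12\operatorname{rk}\omega_j|_{F_0^j}=\#\{i\in A\cap B:\lambda_i=j\},$$
and $R_j$ (for $F_0$) is spanned by the $e_i$ ($i\in A$) and $e_i^*$ ($i\in B$) with $\lambda_i>j$, or with $\lambda_i=j$ and $i\notin A\cap B$. Note $s_1=0$. Put
$$f_j=k_j-k_{j+1},\qquad\rho_j=c_j-c_{j+1}=\#\{i:\lambda_i=j\},\qquad u_j=f_j-s_j=\#\{i\in A\cup B:\lambda_i=j\}.$$

**Step 2: the cell of $F_0$ and its dimension.** Let
$$\mathcal B=\{F\in\mathrm{Gr}_k(K):\dim F^j=k_j,\ \operatorname{rk}\omega_j|_{F^j}=2s_j\ \text{for all }j\}\ni F_0 .$$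
*$\mathcal B$ is irreducible of dimension $D+|A\setminus B|$.* Since $K_{j+1}=\operatorname{rad}\omega_j$, the rank of $\omega_j|_{F^j}$ depends only on the image $\bar F_j=F^j/F^{j+1}$ in the symplectic space $K_j/K_{j+1}$ of dimension $2\rho_j$. Let $\mathcal G_j$ be the variety of $f_j$-dimensional subspaces of rank $2s_j$ in $K_j/K_{j+1}$. Given $F^{j+1}$ and $\bar F_j\in\mathcal G_j$, and a fixed complement of $K_{j+1}$ in $K_j$, the choices of $F^j$ are the elements of $\mathrm{Hom}(\bar F_j,K_{j+1}/F^{j+1})$. So $\mathcal B$ is built from $\prod_j\mathcal G_j$ by iterated vector bundles of total rank $\sum_jf_j(2c_{j+1}-k_{j+1})$. By Witt's theorem $\mathcal G_j$ is a single orbit of $\mathrm{Sp}_{2\rho_j}$, hence irreducible; so $\mathcal B$ is irreducible.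

For $\dim\mathcal G_j$ put $r=f_j-2s_j$. The radical is an isotropic $r$-space: $r(2\rho_j-r)-\binom r2$ parameters. Then we choose a nondegenerate $2s_j$-space in a symplectic space of dimension $2\rho_j-2r$: $2s_j(2\rho_j-2r-2s_j)$ parameters. As $f_j=r+2s_j$, the sum is $f_j(2\rho_j-f_j)-\binom{f_j-2s_j}2$. Using $\rho_j+c_{j+1}=c_j$ and $f_j+k_{j+1}=k_j$,
$$\dim\mathcal B=\sum_jf_j(2c_j-k_j)-\sum_j\binom{f_j-2s_j}2 .$$
We have $k_j=\sum_{i\ge j}f_i$ and $\sum f_j=k$, so $\sum_jf_jk_j=\frac12(k^2+\sum f_j^2)$. Also $\sum_j\frac12(f_j-2s_j)=\frac12k-\sum s_j$, and with $f_j=u_j+s_j$, $f_j-2s_j=u_j-s_j$ we get $\frac12f_j^2+\frac12(f_j-2s_j)^2=u_j^2+s_j^2$. Therefore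
$$\dim\mathcal B=2\sum_jf_jc_j-\binom k2-\sum_j(u_j^2+s_j^2+s_j).$$
Now $D$. With $\lambda'=\mu'+\nu'$, the loss in column $j$ is $\gamma_j:=\lambda^t_j-\lambda'^t_j=u_j+s_{j+1}$: it comes from rows in $A\cup B$ of length $j$ and rows in $A\cap B$ of length $j+1$. By (1),
$$D=\sum_j\big(c_j^2-(c_j-\gamma_j)^2\big)-|A|-\binom k2=\sum_j(2\gamma_jc_j-\gamma_j^2)-|A|-\binom k2 .$$
Since $f_j-\gamma_j=s_j-s_{j+1}$,
$$\dim\mathcal B-D=2\sum_j(s_j-s_{j+1})c_j+\sum_j(\gamma_j^2-u_j^2-s_j^2-s_j)+|A| .$$
As $s_1=0$, the first sum is $\sum_{j\ge2}s_j(c_j-c_{j-1})=-\sum_{j\ge2}s_j\rho_{j-1}$, and $\sum_j(\gamma_j^2-u_j^2-s_j^2)=2\sum_{j\ge2}u_{j-1}s_j$. Also $\sum s_j=|A\cap B|$. Hence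
$$\dim\mathcal B-D=2\sum_{j\ge2}s_j(u_{j-1}-\rho_{j-1})+|A|-|A\cap B| .$$
If $s_j>0$, pick $i\in A\cap B$ with $\lambda_i=j$. A row $r$ with $\lambda_r=j-1$ has $r>i$, so $\lambda'_r\le\lambda'_i=j-2$ and $r\in A\cup B$. Hence $u_{j-1}=\rho_{j-1}$, and the sum vanishes. So $\dim\mathcal B=D+|A\setminus B|$.

**Step 3: $X$ inside $\mathcal B$ near $F_0$.** On $\mathcal B$ the function $g_j(F)=k_j-s_j$ is constant, and every $F\in\mathcal B$ is isotropic since $s_1=0$. Let $\mathcal U\subset\mathcal B$ be an open neighborhood of $F_0$ with $t_j(F)\le t_j(F_0)$ for all $j\le\Lambda$. For $F\in\mathcal U$ I claim: $F\in X$ if and only if $t_j(F)\ge t_j(F_0)$ for all $1\le j\le\Lambda$. Indeed for $j=1$ this says $t_1(F)=k$, so $F\subset T_1=K\cap v^\perp$; then use Lemma 8. By Lemma 11 the condition means: *every index $\le\Lambda$ that is special for $F_0$ is special for $F$*. In the rest of the proof "special" without further specification means special for $F_0$ and $\le\Lambda$. Note $J\subset[1,\lambda_1]=[1,\Lambda-1]$.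 By (P1) and (P2) for $F$ it suffices to require that the following indices, when they exist, are special for $F$:
$$\sigma_c:=\text{the least special index in }J_c,\qquad\tau_\theta:=\text{the largest special index in }\Gamma_\theta .$$
We impose these in decreasing order of the intervals $J_c$, $\Gamma_\theta$, the rightmost interval first.

**Step 4: what speciality for $F_0$ says about $A$ and $B$.** This is needed to count equations.

$(*)$ *If $j\in J_c$ is special, every $i\in B\cap(a,b]$ with $\lambda_i\ge j$ has $\lambda_i=j$ and $i\in A$.* Otherwise $e_i^*\in R_j$, but $h_c(e_i^*)=1$.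

If $j\in\Gamma_\theta$ is special, then:

- (i) every $i\in(e,e']$ with $\lambda_i<j$ is in $A$;
- (ii) no $i\in(e,e']$ with $\lambda_i=j$ is in $B\setminus A$;
- (iii) if $e\ge1$ and $j=\nu_e+\theta$, no $i\le e$ with $\nu_i=\nu_e$ is in $B$.

Indeed $F_0\cap(w_\theta+K_j)\ne\emptyset$. For $i\in(e,e']$ with $\lambda_i<j$, its elements have $e_i$-coordinate $1$, which forces $i\in A$; this is (i). Put $f_0=\sum_{r\in(e,e']\cap A}e_r\in F_0$. By (i), $f_0-w_\theta=-\sum_{r\in(e,e']\setminus A}e_r\in K_j$. So $F_0\cap(w_\theta+K_j)=f_0+F_0^j$, and speciality forces $\Omega_j(f_0,R_j)=0$. If (ii) fails for $i$, then $e_i^*\in R_j$ and $\Omega_j(f_0,e_i^*)=\Omega_j(w_\theta,e_i^*)+\omega_j(f_0-w_\theta,e_i^*)=0-1$, where the first term vanishes by Lemma 9(iii) as $i>e$. If (iii) fails for $i$, then $\lambda_i\ge\nu_e+\theta+1>j$, so $e_i^*\in F_0\cap K_{j+1}\subset R_j$ and $\Omega_j(f_0,e_i^*)=\Omega_j(w_\theta,e_i^*)=-1$. Both are contradictions.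

**Step 5: which rows have lengths in a given interval.** *A row with $\lambda_i\in J_c$ lies in $(a,b]$.* For $i\le a$: $\nu_i>c$ and $\mu_i\ge\mu_{a+1}$, so $\lambda_i>\max J_c$. For $b<i\le\ell(\lambda)$: $\nu_i<c$ and $\mu_i\le\mu_{b+1}$, so $\lambda_i<c+\mu_{b+1}$.

*If $\Gamma_\theta\ne\emptyset$ and $q=\lambda_{e'}=\min\Gamma_\theta-1$, a row with $\lambda_i\in\{q\}\cup\Gamma_\theta$ lies in $(e,e']$.* For $i\le e$: $\lambda_i\ge\nu_e+\theta+1>\max\Gamma_\theta$. For $i>e'$: $\mu_i<\theta$ and $\nu_i\le\nu_{e'}$, so $\lambda_i<q$.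

On $\mathcal B$ the spaces $F^j$, $R_j$ and $F^j+K_i$ ($i\ge j$) have constant dimensions $k_j$, $k_j-2s_j$ and $k_j+2c_i-k_i$, so they form vector bundles. Conditions below are vanishing conditions for sections of bundles; each costs as many equations as the rank.

**Step 6: equations for $\Gamma_\theta$.** Let $\tau=\tau_\theta$ exist, $q=\min\Gamma_\theta-1$. First impose that the section $w_\theta$ of $K_q/(F^q+K_\tau)$, a bundle of rank $2c_q-2c_\tau-k_q+k_\tau$, vanishes (recall $w_\theta\in K_q$). This says $F\cap(w_\theta+K_\tau)\ne\emptyset$. On the zero locus this intersection is a coset $f+F^\tau$, and $f$ can be chosen locally as a regular function, because $F^q\oplus K_\tau\to F^q+K_\tau$ is a surjection of bundles. Then $\tau$ is special for $F$ if and only if $\Omega_\tau(f,\cdot)|_{F^\tau}$ is of the form $\omega_\tau(y,\cdot)$ with $y\in F^\tau$, i.e. if and only if $\varphi:=\Omega_\tau(f,\cdot)|_{R_\tau}$ vanishes.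

*$\varphi$ vanishes on $F^{\tau+1}$ automatically.* If $\tau\ne\max\Gamma_\theta$: $\Omega_\tau(w_\theta,\cdot)=0$ on $K_\tau$, $f-w_\theta\in K_\tau$, and $K_{\tau+1}=\operatorname{rad}\omega_\tau$. If $\tau=\max\Gamma_\theta$, let $c=\nu_e$. By (8), $\varphi=-h_c$ on $F^{\tau+1}$. By (P4) for $F_0$, $\tau+1=\min J_c$ is special, so $\sigma_c=\tau+1$, and $h_c|_{R_{\tau+1}}=0$ has already been imposed. Rows with $\lambda_i=\tau+1\in J_c$ have $\nu_i=c$, hence $\mu_i=\theta+1$ and $i\le e$; by (iii) at $\tau$ they are not in $B$. So $s_{\tau+1}=0$, i.e. $R_{\tau+1}=F^{\tau+1}$ for all $F\in\mathcal B$, and $\varphi|_{F^{\tau+1}}=0$.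

So $\varphi$ is a section of $(R_\tau/F^{\tau+1})^*$, of rank $k_\tau-2s_\tau-k_{\tau+1}$. The total number of equations is
$$\sum_{q\le\lambda_i<\tau}(2-[i\in A]-[i\in B])+\Big(\sum_{\lambda_i=\tau}([i\in A]+[i\in B])-2s_\tau\Big)=\#\{i\in A\setminus B:q\le\lambda_i\le\tau\}.$$
Indeed all rows involved lie in $(e,e']$. In the first sum $i\in A$ by (i), so each summand is $[i\notin B]$. The second term is the number of rows of length $\tau$ in exactly one of $A,B$, and these are in $A\setminus B$ by (ii).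

**Step 7: equations for $J_c$.** Let $\sigma=\sigma_c$ exist, $q=\max J_c$; then $q+1=\min\Gamma_\theta\le\Lambda$. The condition is $h_c|_{R_\sigma}=0$.

*Case $q+1$ not special.* We know $h_c=0$ on $K_{q+1}$ and $F^{q+1}\subset F^{\sigma+1}\subset R_\sigma$. So $h_c$ is a section of $(R_\sigma/F^{q+1})^*$, giving $k_\sigma-2s_\sigma-k_{q+1}$ equations. By $(*)$ at $\sigma$, all rows of $B$ with $\lambda_i\in[\sigma,q]$ are in $A$ with $\lambda_i=\sigma$, and there are $s_\sigma$ of them. So the number is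
$$\sum_{\sigma\le\lambda_i\le q}([i\in A]+[i\in B])-2s_\sigma=\#\{i\in A:\sigma\le\lambda_i\le q\}-s_\sigma=\#\{i\in A\setminus B:\sigma\le\lambda_i\le q\}.$$

*Case $q+1$ special.* Then $\tau_\theta$ exists, and its speciality for $F$ has already been imposed. On the resulting locus $q+1$ is special for $F$ by (P2), so $q$ is special for $F$ by (P3), i.e. $h_c|_{R_q}=0$. If $\sigma=q$, no equation is needed. If $\sigma<q$, $(*)$ at $\sigma$ shows that no row with $\lambda_i=q$ is in $B$. So $s_q=0$, $R_q=F^q\subset F^{\sigma+1}\subset R_\sigma$, and $h_c|_{F^q}=0$ automatically. So $k_\sigma-2s_\sigma-k_q$ equations suffice, and by the same count this is $\#\{i\in A\setminus B:\sigma\le\lambda_i\le q-1\}$.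

**Step 8: total.** The ranges of $\lambda_i$ used for the various $J_c,\Gamma_\theta$ are disjoint. Indeed $\Gamma_\theta$ uses $[q,\tau]\subset\{q\}\cup\Gamma_\theta$. It uses the level $q$ only when $\tau_\theta$ exists; by (P2) then $q+1$ is special, and $J_c$ uses only levels $\le q-1$. So $X\cap\mathcal U$ is cut out in $\mathcal U$, locally at $F_0\in X$, by at most $|A\setminus B|$ equations imposed successively. By Krull's theorem and Step 2, $\dim X\ge\dim\mathcal B-|A\setminus B|=D$. $\square$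

*Check in the smallest case.* Let $(\mu,\nu)=((1),\emptyset)$, $k=1$. Then $A=\{1\}$, $B=\emptyset$, $F_0=\mathbb Cv$, $\mathcal B=\mathbb P(V)=\mathbb P^1$, $D=0$. Here $J=J_0=\{1\}$, $\Gamma_1=[2,\infty)$, $\Lambda=2$, and both $1$ and $2$ are special. Step 6 with $\tau=2$, $q=1$ gives one equation, the vanishing of $w_1=v$ in $V/F$, and Step 7 gives none. So $X=\{\mathbb Cv\}$, as it must be.

## 14. Squaring the inequality

*Proof of Theorem 1.* (a) is Proposition 15, and (b) is (2). Let $T\in\mathcal T^\alpha_{\mu,\nu}$ correspond to $(\Phi^m,\dots,\Phi^0)$. Every step $\Phi^{i+1}\subset\Phi^i$ adds vertical strips of total size $\alpha_{i+1}$. By Proposition 17 all one-step varieties are nonempty, so by Lemma 5 we can choose a flag in $\Phi^{-1}(T)$ one subspace at a time, and $\Phi^{-1}(T)\ne\emptyset$. By Propositions 15 and 17, and $b(\emptyset,\emptyset)=0$,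
$$\dim\Phi^{-1}(T)\ \ge\ \sum_{i=0}^{m-1}\Big(b(\Phi^i)-b(\Phi^{i+1})-\binom{\alpha_{i+1}}2\Big)=b(\mu,\nu)-\sum_i\binom{\alpha_i}2=d^\alpha_{\mu,\nu}.$$
By (2) equality holds. So by Corollary 16 the set $\overline{\Phi^{-1}(T)}$ is a component of dimension $d^\alpha_{\mu,\nu}$, and distinct $T$ give distinct components. Hence
$$N_\alpha(\mu,\nu)\ge|\mathcal T^\alpha_{\mu,\nu}|\qquad\text{for all }(\mu,\nu)\in\mathcal Q_n .$$
By (3), which holds by Corollary 16, and (5), the sums of the squares of both sides over $\mathcal Q_n$ agree. So $N_\alpha(\mu,\nu)=|\mathcal T^\alpha_{\mu,\nu}|$ for every $(\mu,\nu)$. Since $N_\alpha(\mu,\nu)$ is the number of $S$ with $\dim\Phi^{-1}(S)=d^\alpha_{\mu,\nu}$, these $S$ are exactly the semistandard bitableaux, which is (c). Thus every component of dimension $d^\alpha_{\mu,\nu}$ is $\overline{\Phi^{-1}(T)}$ with $T$ semistandard, and by (2) all other components have strictly smaller dimension. $\blacksquare$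

## 15. A smaller component beside a component of top dimension

In Section 3 the type $(\emptyset,(2))$ had a component of smaller dimension and no component of dimension $d^\alpha_{\mu,\nu}$. Both kinds can occur together. Take $(\mu,\nu)=(\emptyset,(2,2))$ and $\alpha=(2,1,1)$, so $n=4$ and $v=0$. We have $b=2\cdot2+4=8$ and $d^\alpha_{\mu,\nu}=8-1=7$. There is a semistandard bitableau, the sequence $\emptyset\subset(1)\subset(1,1)\subset(2,2)$ in the second component, so by the theorem there is a component of dimension $7$.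

Now $K=\ker x$ has dimension $4$, $K_2=K$, all of $K$ is isotropic for $\langle\,,\rangle$, and $\omega_2$ is nondegenerate on $K$ by (6). The flags for which $\omega_2|_{F_{(1)}}$ is nondegenerate form an open subset of $\mathcal C^\alpha_{(v,x)}$, lying over an open subset of $\mathrm{Gr}_2(\mathbb C^4)$. For such $F=F_{(1)}$ we have $g_1(F)=2$, $g_2(F)=1$, so by Lemma 6 each of the two columns of $\lambda=(2,2)$ loses one box, and $F^\perp/F$ has type $(\emptyset,(2))$. The remaining flag lies in $\mathcal C^{(1,1)}_{(0,x)}$ for this type. There one chooses a line in the two-dimensional kernel of $x$, and then any line in a two-dimensional quotient on which $x$ is zero. So the fibers have dimension $2$. The open set is a single stratum, since the type of $(0,0)$ on the two-dimensional quotient is always $(\emptyset,(1))$. By Proposition 15 it is irreducible, so its closure is a component of dimension $4+2=6<7$. The step from $(\emptyset,(2))$ to $(\emptyset,(2,2))$ adds two boxes in the same row,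 so this stratum is not semistandard, in agreement with part (c).
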